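\title{Full groups of non-hyperfinite equivalence relations do not have ample generics}

\begin{abstract}
Let $\mathcal{R}$ be a non-singular countable Borel equivalence relation on a standard probability space, and let $[\mathcal{R}]$ be its full group with the uniform topology. We prove that if $\mathcal{R}$ is not hyperfinite, then $[\mathcal{R}]$ does not have ample generics. If moreover $\mathcal{R}$ is ergodic of type III, then for every $n\ge 2$ all diagonal conjugacy classes in $[\mathcal{R}]^n$ are meager, although the generic one is dense. Thus the full group of a type III ergodic relation has ample generics if and only if the relation is hyperfinite. The conjugacy invariant that we use is the measure class of the distribution of point stabilizers; on infinite orbits, an arbitrarily small perturbation of one transformation moves this distribution onto a set that a prescribed measure hardly sees.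
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(X,\mu)$ be a standard probability space, that is, a standard Borel space with a Borel probability measure. An equivalence relation $\mathcal{R}$ on $X$ is \emph{countable Borel} if it is a Borel subset of $X\times X$ and its classes are countable. It is \emph{non-singular} if every Borel bijection of $X$ whose graph is contained in $\mathcal{R}$ preserves the measure class of $\mu$. Throughout the paper $\mathcal{R}$ is a non-singular countable Borel equivalence relation on $(X,\mu)$. We say that $\mathcal{R}$ is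
\begin{itemize}
\item \emph{ergodic} if every $\mathcal{R}$-invariant Borel set is null or conull;
\item \emph{of type III} if no $\sigma$-finite $\mathcal{R}$-invariant measure is equivalent to $\mu$, a measure being $\mathcal{R}$-invariant when it is preserved by every Borel bijection of $X$ with graph in $\mathcal{R}$;
\item \emph{hyperfinite} if, on some conull Borel set, it is an increasing union of Borel equivalence relations with finite classes.
\end{itemize}
The \emph{full group} $[\mathcal{R}]$ consists of the non-singular Borel bijections $T$ of $X$ such that $Tx\mathrel{\mathcal{R}}x$ for almost every $x$, two maps being identified when they agree almost everywhere. The \emph{uniform metric}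
\[
d_u(S,T)=\mu(\{x: Sx\neq Tx\})
\]
defines a topology that makes $[\mathcal{R}]$ a Polish group.

A Polish group $G$ acts on $G^n$ by diagonal conjugation, $g\cdot(g_1,\dots,g_n)=(gg_1g^{-1},\dots,gg_ng^{-1})$. We call the orbits of this action \emph{conjugacy classes} in $G^n$, and keep the word ``orbit'' for subsets of $X$. The group $G$ has \emph{ample generics} if $G^n$ has a comeager conjugacy class for every $n\ge1$.

A tuple $\tau=(T_1,\dots,T_n)\in[\mathcal{R}]^n$ is the same thing as an action of the free group $\mathbb{F}_n$ on $X$ along the classes of $\mathcal{R}$, and conjugate tuples are isomorphic actions. So $[\mathcal{R}]$ has ample generics when, for each $n$, there is one typical action of $\mathbb{F}_n$ inside $\mathcal{R}$. If $\mu$ itself is $\mathcal{R}$-invariant, this fails at once: the function $T\mapsto\mu(\{x:Tx=x\})$ is continuous and constant on conjugacy classes, so a dense class forces it to be identically $1$, its value at the identity, and $[\mathcal{R}]$ is trivial. Type III ergodic relations are at the other extreme. Any two sets of positive measure can be carried onto each other within $\mathcal{R}$ (Lemma~\ref{lem:comparison}), and numerical invariants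 of this kind disappear. Two results are known in this setting.
\begin{itemize}
\item[(K1)] If $\mathcal{R}$ is type III ergodic and hyperfinite, then $[\mathcal{R}]$ has ample generics.
\item[(K2)] If $\mathcal{R}$ is type III ergodic, then $[\mathcal{R}]$ has a comeager conjugacy class.
\end{itemize}
The problem that we solve comes from the paper of Ka\"ichouh and Le Ma\^itre \cite{KLM}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\mathcal{R}$ is type III ergodic and not hyperfinite, then $[\mathcal{R}]$ does not have ample generics.}
\medskip

Here is why one would guess this. A finite orbit of a tuple is one of countably many finite transitive $\mathbb{F}_n$-sets. In a type III ergodic relation, two tuples with finite orbits in which every such type occurs on a set of positive measure are conjugate, and when tuples with finite orbits are dense these tuples are the typical ones (Proposition~\ref{prop:known}). Tuples with finite orbits are dense when $\mathcal{R}$ is hyperfinite, and also when $n=1$, because a single transformation always generates a hyperfinite relation. When $\mathcal{R}$ is not hyperfinite, there is for some $n$ a non-empty open set of tuples all of which have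 infinite orbits on a set of measure bounded below, and this mechanism breaks down. That is not yet a proof: there could be a typical action with infinite orbits. Nor can a continuous invariant exclude it, since Theorem~\ref{thm:B} below shows that dense conjugacy classes exist.

\subsection{Results}

For $\tau=(T_1,\dots,T_n)\in[\mathcal{R}]^n$ let $\mathcal{R}_\tau\subseteq\mathcal{R}$ be the orbit equivalence relation of the group generated by $T_1,\dots,T_n$, and let
\[
H_n=\{\tau\in[\mathcal{R}]^n:\ \mathcal{R}_\tau\text{ is hyperfinite}\}.
\]
The conjecture is true, and neither ergodicity nor type III is needed.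

\begin{theorem}\label{thm:A}
Let $\mathcal{R}$ be a non-singular countable Borel equivalence relation on $(X,\mu)$, with no assumption of ergodicity or type.
\begin{enumerate}
\item[(1)] For every $n\ge1$ the set $H_n$ is closed in $[\mathcal{R}]^n$, and for every conjugacy class $\mathcal{O}\subseteq[\mathcal{R}]^n$ the set $\mathcal{O}\setminus H_n$ is meager.
\item[(2)] If $\mathcal{R}$ is not hyperfinite, then $H_n\neq[\mathcal{R}]^n$ for some $n$, and for such $n$ there is no comeager conjugacy class in $[\mathcal{R}]^n$. Hence $[\mathcal{R}]$ does not have ample generics.
\end{enumerate}
\end{theorem}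

In the setting of the conjecture the failure occurs already for pairs, and in a strong form.

\begin{theorem}\label{thm:B}
Let $\mathcal{R}$ be type III ergodic and not hyperfinite, and let $n\ge2$. Then $H_n$ is closed and nowhere dense, every conjugacy class in $[\mathcal{R}]^n$ is meager, and the set of $\tau\in[\mathcal{R}]^n$ whose conjugacy class is dense is comeager.
\end{theorem}

\begin{corollary}\label{cor:char}
Let $\mathcal{R}$ be type III ergodic. The following are equivalent:
\begin{enumerate}
\item[(a)] $\mathcal{R}$ is hyperfinite;
\item[(b)] $[\mathcal{R}]$ has ample generics;
\item[(c)] $[\mathcal{R}]^2$ has a comeager conjugacy class;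
\item[(d)] for some $n\ge2$, $[\mathcal{R}]^n$ has a non-meager conjugacy class.
\end{enumerate}
If $\mathcal{R}$ is not hyperfinite, then $[\mathcal{R}]^n$ has a comeager conjugacy class if and only if $n=1$.
\end{corollary}

\begin{proof}
The implication (a)$\Rightarrow$(b) is (K1), (b)$\Rightarrow$(c) is the definition, (c)$\Rightarrow$(d) holds because a comeager subset of a non-empty Polish space is not meager, and (d)$\Rightarrow$(a) is Theorem~\ref{thm:B}. The last sentence is (K2) for $n=1$ and Theorem~\ref{thm:B} for $n\ge2$.
\end{proof}

The invariant behind Theorem~\ref{thm:A} is introduced in Section~\ref{sec:stab}, where the main idea is also worked out for the odometer. Section~\ref{sec:finite} identifies $H_n$, Section~\ref{sec:perturb} contains the perturbation that carries the argument, and Section~\ref{sec:baire} turns it into a Baire category proof. Section~\ref{sec:typeIII} treats type III relations.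

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Borel constructions}
We fix a Borel linear order on $X$. An equivalence relation is \emph{finite} if all its classes are finite and \emph{aperiodic} if all its classes are infinite. The \emph{saturation} of a set is the union of the classes that meet it. We use two textbook theorems. The image of a Borel set under an injective Borel map is Borel (Lusin--Souslin). Every countable Borel equivalence relation $E$ is the orbit relation of a countable group $\Gamma$ of Borel bijections (Feldman--Moore). By the second theorem, a quantifier over the class of $x$ is a quantifier over the countable set $\Gamma$. Consequently the saturation $\bigcup_{\gamma}\gamma A$ of a Borel set $A$ is Borel, the set of points whose class meets a Borel set in infinitely many points is Borel, and for finite $E$ the size of the class of $x$ and its $j$-th element in the fixed order are Borel functions of $x$. All class-by-class constructions below are Borel for this reason.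

\subsection*{Partial bijections and null sets}
Let $\Gamma$ be a countable group with orbit relation $\mathcal{R}$. Its elements preserve null sets, so the $\mathcal{R}$-saturation of a null set is null. A Borel bijection $\varphi\colon A\to B$ between Borel subsets of $X$ with graph in $\mathcal{R}$ agrees, on each piece of a countable Borel partition of $A$, with an element of $\Gamma$. Hence $\varphi$ and $\varphi^{-1}$ preserve null sets, and $\varphi$ preserves every $\mathcal{R}$-invariant measure.

Countably many elements $T_1,T_2,\dots$ of $[\mathcal{R}]$ can be represented by Borel bijections with graph in $\mathcal{R}$: the set where some $T_ix\mathrel{\mathcal{R}}x$ fails is null, so is its saturation under the countable group generated by $\Gamma$ and the $T_i$, and we redefine each $T_i$ to be the identity there. We always use such representatives. To \emph{discard} a null set means to remove its $\mathcal{R}$-saturation; bijections with graph in $\mathcal{R}$ restrict to bijections of what remains, and bijections constructed there are extended by the identity. In particular $\mathcal{R}_\tau$ is well defined up to an invariant null set, and in the definition of hyperfiniteness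 the conull set may be taken $\mathcal{R}$-invariant. A Borel subrelation of a hyperfinite relation is hyperfinite, and so is the restriction $\mathcal{R}|_B$ to a set $B$ of positive measure: intersect, or restrict, the finite relations.

\subsection*{Topology}
The space $[\mathcal{R}]^n$ has the product topology, and two tuples are \emph{within $\delta$} of each other if $d_u<\delta$ in each coordinate. The metric $d_u$ need not be invariant under conjugation, since $d_u(gSg^{-1},gTg^{-1})=\mu(g\{S\neq T\})$. What replaces invariance is absolute continuity: for $T\in[\mathcal{R}]$ and $\varepsilon>0$ there is $\eta>0$ such that $\mu(A)<\eta$ implies $\mu(T^{-1}A)<\varepsilon$. A set is \emph{meager} if it is a countable union of nowhere dense sets and \emph{comeager} if its complement is meager; by the Baire category theorem a non-empty open subset of a Polish space is not meager. An orbit of a single bijection $T$ is called a \emph{$T$-cycle}, and its cardinality, possibly $\infty$, is its \emph{length}.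

\section{The distribution of stabilizers}\label{sec:stab}

\subsection{The invariant}

We need a quantity attached to $\tau$ that survives conjugation by maps which distort $\mu$, and that still depends on $\tau$ with some continuity. The isomorphism type of the orbit of $x$, pointed at $x$, is recorded by the stabilizer of $x$, so we look at how stabilizers are distributed.

Let $\mathbb{F}_n$ be the free group on $a_1,\dots,a_n$. A tuple $\tau=(T_1,\dots,T_n)$ defines the action $w\mapsto w^\tau$ with $a_i^\tau=T_i$. Let $\mathrm{Sub}(\mathbb{F}_n)$ be the set of subgroups of $\mathbb{F}_n$, viewed inside $2^{\mathbb{F}_n}$. It is closed there, so it is compact and metrizable, and the sets obtained by prescribing membership or non-membership of finitely many words (\emph{cylinders}) form a countable basis of clopen sets. Put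
\[
\mathrm{Stab}_\tau(x)=\{w\in\mathbb{F}_n: w^\tau x=x\},\qquad \nu_\tau=(\mathrm{Stab}_\tau)_*\mu .
\]
The map $\mathrm{Stab}_\tau$ is Borel because each set $\{x:w^\tau x=x\}$ is Borel, and $\nu_\tau$ is a Borel probability measure on $\mathrm{Sub}(\mathbb{F}_n)$.

\begin{lemma}\label{lem:nu}
\begin{enumerate}
\item[(a)] For $g\in[\mathcal{R}]$ and $\tau\in[\mathcal{R}]^n$, the measures $\nu_{g\tau g^{-1}}$ and $\nu_\tau$ are equivalent.
\item[(b)] For every clopen $O\subseteq\mathrm{Sub}(\mathbb{F}_n)$, the function $\tau\mapsto\nu_\tau(O)$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}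
(a) Since $w^{g\tau g^{-1}}=gw^\tau g^{-1}$, we have $\mathrm{Stab}_{g\tau g^{-1}}(y)=\mathrm{Stab}_\tau(g^{-1}y)$. Thus $\nu_{g\tau g^{-1}}$ is the image under $\mathrm{Stab}_\tau$ of $(g^{-1})_*\mu$, which is equivalent to $\mu$, and images of equivalent measures are equivalent.

(b) By compactness $O$ is a finite union of cylinders, so there are words $w_1,\dots,w_q$ such that membership of $\Lambda$ in $O$ depends only on $\Lambda\cap\{w_1,\dots,w_q\}$. If exactly one of $\mathrm{Stab}_\tau(x)$, $\mathrm{Stab}_\sigma(x)$ lies in $O$, then for some $j$ exactly one of $w_j^\tau$, $w_j^\sigma$ fixes $x$, so $w_j^\tau x\neq w_j^\sigma x$. Hence $|\nu_\tau(O)-\nu_\sigma(O)|\le\sum_jd_u(w_j^\tau,w_j^\sigma)$, and each map $\tau\mapsto w_j^\tau$ is continuous because $[\mathcal{R}]$ is a topological group.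
\end{proof}

By (a), the conjugacy class of $\tau_0$ lies in $\{\tau:\nu_\tau\ll\nu_{\tau_0}\}$, and it suffices to show that, for a fixed finite measure $\nu_0$, the condition $\nu_\tau\ll\nu_0$ is rare. One cannot hope to do this by giving positive $\nu_\tau$-mass to a clopen set that is $\nu_0$-null, because $\nu_0$ may charge every non-empty clopen set. One must put a \emph{fixed} amount of $\nu_\tau$-mass on sets of \emph{arbitrarily small} $\nu_0$-mass, while changing $\tau$ very little. For this we want a feature of the stabilizer that is shared by all points of an orbit, so that a change at one place of the orbit is felt everywhere on it. The longest cycle of the first transformation is such a feature.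

For $\Lambda\in\mathrm{Sub}(\mathbb{F}_n)$ and $w\in\mathbb{F}_n$ let
\[
\ell_\Lambda(w)=\min\{k\ge1:\ w^{-1}a_1^kw\in\Lambda\},\qquad \kappa(\Lambda)=\sup_{w\in\mathbb{F}_n}\ell_\Lambda(w),
\]
with values in $\{1,2,\dots\}\cup\{\infty\}$. If $\Lambda=\mathrm{Stab}_\tau(x)$, then $w^{-1}a_1^kw\in\Lambda$ means $T_1^k(w^\tau x)=w^\tau x$. So $\ell_\Lambda(w)$ is the length of the $T_1$-cycle of $w^\tau x$, and
\begin{equation}\label{eq:kappa}
\kappa(\mathrm{Stab}_\tau(x))=\text{the supremum of the lengths of the $T_1$-cycles in the $\tau$-orbit of $x$.}
\end{equation}
Each set $\{\Lambda:\kappa(\Lambda)\le k\}=\bigcap_w\{\Lambda:\ell_\Lambda(w)\le k\}$ is closed. Therefore the sets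
\[
A_L=\{\Lambda\in\mathrm{Sub}(\mathbb{F}_n):\ L\le\kappa(\Lambda)<\infty\}\qquad(L\ge1)
\]
are Borel. They decrease and have empty intersection, so
\begin{equation}\label{eq:AL}
\nu_0(A_L)\to0\quad\text{as }L\to\infty\text{, for every finite Borel measure $\nu_0$ on $\mathrm{Sub}(\mathbb{F}_n)$.}
\end{equation}

\subsection{The idea on the odometer}\label{sec:odometer}

Let $X=\mathbb{Z}_2$ be the group of $2$-adic integers with Haar measure, so that $x\bmod 2^j$ is uniformly distributed in $\{0,\dots,2^j-1\}$. Let $Ux=x+1$, let $\mathcal{R}$ be the orbit relation of $U$, and take $\tau=(\mathrm{id},U)\in[\mathcal{R}]^2$. All $\tau$-orbits are infinite and $\kappa(\mathrm{Stab}_\tau(x))=1$ for all $x$.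

Fix $0<\delta\le1$ and $L\ge2$, choose $j$ with $L2^{-j}<\delta$, and define
\[
C_Lx=\begin{cases}x+1&\text{if }x\bmod2^j\in\{0,\dots,L-2\},\\ x-(L-1)&\text{if }x\bmod 2^j=L-1,\\ x&\text{otherwise.}\end{cases}
\]
Then $d_u(C_L,\mathrm{id})=L2^{-j}<\delta$, so $\tau_L=(C_L,U)$ is within $\delta$ of $\tau$. The cycles of $C_L$ have length $1$ or $L$. The orbits of $\tau_L$ are the orbits of $U$, and each of them contains points $x\equiv0\pmod{2^j}$, which lie on cycles of length $L$. By \eqref{eq:kappa}, $\kappa(\mathrm{Stab}_{\tau_L}(x))=L$ for \emph{every} $x$. We changed $\tau$ on a set of measure less than $\delta$ and moved all the mass of $\nu_\tau$ onto $A_L$, which by \eqref{eq:AL} is almost invisible to any given $\nu_0$ once $L$ is large. There is no conflict with Lemma~\ref{lem:nu}(b): only a small proportion of the points lie close to a long cycle, and a clopen set that tests a fixed list of words notices little.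

The same example shows what the argument needs. Fix $i\ge1$ and let $U_ix=x+1$ if $x\bmod2^i\neq2^i-1$, and $U_ix=x-(2^i-1)$ otherwise. The tuple $\sigma=(\mathrm{id},U_i)$ satisfies $d_u(U_i,U)=2^{-i}$, and its orbits have $2^i$ points. Let $\sigma'$ be within $\delta$ of $\sigma$. The set where the two tuples differ has measure less than $2\delta$, and its $\sigma$-saturation has measure less than $2^{i+1}\delta$. On a $\sigma$-orbit outside this saturation the two actions coincide. So $|\nu_\sigma(A)-\nu_{\sigma'}(A)|<2^{i+1}\delta$ for every Borel set $A$: near a tuple with finite orbits, small perturbations move little mass.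

Three things remain to be done. Infinite orbits must persist, on a set of measure bounded below, throughout an open set of tuples; this is where non-hyperfiniteness enters (Section~\ref{sec:finite}). A general tuple has no coordinate $x\bmod2^j$ and its first transformation may have unbounded or infinite cycles, so the long cycles have to be built by other means (Section~\ref{sec:perturb}). Finally $A_L$ is not open, and it has to be traded for a clopen set before the Baire category theorem can be applied (Section~\ref{sec:baire}).

\section{Hyperfinite tuples are limits of finite tuples}\label{sec:finite}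

For $\tau\in[\mathcal{R}]^n$ let $X_\infty(\tau)$ be the $\tau$-invariant Borel set of points with infinite $\tau$-orbit, and put
\[
f(\tau)=\mu(X_\infty(\tau)),\qquad \mathrm{Fin}_n=\{\tau\in[\mathcal{R}]^n: f(\tau)=0\}.
\]
Approximating a tuple by elements of $\mathrm{Fin}_n$ produces finite relations that are not nested. The following lemma makes them nested by passing to tail intersections.

\begin{lemma}\label{lem:BC}
Let $(T_i)_{i\in I}$ be a finite or countable family in $[\mathcal{R}]$ and let $E_1,E_2,\dots$ be finite Borel equivalence relations on $X$ such that $\sum_k\mu(\{x:(x,T_ix)\notin E_k\})<\infty$ for each $i$. Then the orbit relation $\mathcal{S}$ of the group generated by the $T_i$ is hyperfinite.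
\end{lemma}

\begin{proof}
By the Borel--Cantelli lemma, after discarding a null set, for every $x$ and $i$ we have $(x,T_ix)\in E_k$ for all large $k$. The relations $F_K=\bigcap_{k\ge K}E_k$ are finite Borel equivalence relations and increase with $K$. Their union is an equivalence relation containing the graph of every $T_i$, so it contains $\mathcal{S}$. Thus $\mathcal{S}$ is the increasing union of the finite relations $\mathcal{S}\cap F_K$.
\end{proof}

\begin{proposition}\label{prop:closure}
$H_n=\overline{\mathrm{Fin}_n}$. In particular $H_n$ is closed.
\end{proposition}

\begin{proof}
Let $\tau=(T_1,\dots,T_n)\in\overline{\mathrm{Fin}_n}$ and choose $\tau_k\in\mathrm{Fin}_n$ within $2^{-k}$ of $\tau$. After discarding a null set the relations $E_k=\mathcal{R}_{\tau_k}$ are finite. Wherever $T_i$ agrees with the $i$-th coordinate of $\tau_k$ we have $(x,T_ix)\in E_k$, so this fails only on a set of measure less than $2^{-k}$. Lemma~\ref{lem:BC} gives $\tau\in H_n$.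

Conversely let $\tau\in H_n$. After discarding a null set, $\mathcal{R}_\tau=\bigcup_mE_m$ is an increasing union of finite Borel relations. The sets $P_i^m=\{x:(x,T_ix)\in E_m\}$ increase to $X$ as $m\to\infty$, so $\mu(X\setminus P_i^m)\to0$. Let $C$ be an $E_m$-class. The map $T_i$ sends $P_i^m\cap C$ injectively into the finite set $C$, so $C\setminus P_i^m$ and $C\setminus T_i(P_i^m\cap C)$ have the same number of points. Let $T_i^{(m)}$ be $T_i$ on $P_i^m\cap C$ and the order-preserving bijection between these two sets elsewhere on $C$. Then $T_i^{(m)}$ is a Borel bijection that permutes each $E_m$-class, so $(T_1^{(m)},\dots,T_n^{(m)})\in\mathrm{Fin}_n$, and $d_u(T_i^{(m)},T_i)\le\mu(X\setminus P_i^m)\to0$.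
\end{proof}

We draw three consequences. The first is the persistence of infinite orbits outside $H_n$.

\begin{lemma}\label{lem:persist}
If $\tau\notin H_n$, there are an open neighborhood $V$ of $\tau$ and $c>0$ such that $f\ge c$ on $V$.
\end{lemma}

\begin{proof}
Otherwise there are $\tau_k\to\tau$ with $f(\tau_k)\to0$. Let $\tau_k'$ be the identity on the $\tau_k$-invariant set $X_\infty(\tau_k)$ and $\tau_k$ elsewhere. Then $\tau_k'\in\mathrm{Fin}_n$, and each coordinate has moved by at most $f(\tau_k)$, so $\tau'_k\to\tau$ and $\tau\in\overline{\mathrm{Fin}_n}=H_n$.
\end{proof}

The relation $\mathcal{R}$ need not be generated by finitely many transformations, but finitely many suffice to witness that it is not hyperfinite.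

\begin{lemma}\label{lem:witness}
If $H_n=[\mathcal{R}]^n$ for all $n$, then $\mathcal{R}$ is hyperfinite.
\end{lemma}

\begin{proof}
Let $T_1,T_2,\dots$ list, possibly with repetitions, a countable group with orbit relation $\mathcal{R}$. By Proposition~\ref{prop:closure} there is $\sigma_k\in\mathrm{Fin}_k$ within $2^{-k}$ of $(T_1,\dots,T_k)$. After discarding a null set the relations $E_k=\mathcal{R}_{\sigma_k}$ are finite, and $\mu(\{x:(x,T_ix)\notin E_k\})<2^{-k}$ for $k\ge i$. Lemma~\ref{lem:BC} applies.
\end{proof}

The third consequence concerns one transformation. The orbit relation of a single Borel bijection of a standard Borel space is an increasing union of finite Borel equivalence relations (Slaman--Steel, Weiss; see \cite[Theorem 5.1]{DJK}). Hence $H_1=[\mathcal{R}]$.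

\begin{lemma}\label{lem:bounded}
For $T_1\in[\mathcal{R}]$ and $\delta>0$ there are $N\ge1$ and $T\in[\mathcal{R}]$ with $d_u(T_1,T)<\delta$ all of whose cycles have length at most $N$.
\end{lemma}

\begin{proof}
Since $H_1=[\mathcal{R}]$, Proposition~\ref{prop:closure} gives $T'\in\mathrm{Fin}_1$ with $d_u(T_1,T')<\delta/2$. The union of the $T'$-cycles of length greater than $N$ decreases, as $N\to\infty$, to the null set $X_\infty(T')$. Choose $N$ so that it has measure less than $\delta/2$, and let $T$ be the identity on it and $T'$ elsewhere.
\end{proof}

\section{Planting long cycles on infinite orbits}\label{sec:perturb}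

In the odometer, the residues $0,\dots,L-1$ modulo $2^j$ served two purposes: they formed a small set meeting every orbit, and this set came cut into groups of $L$ points of the same orbit. The two parts of the next lemma provide both in general. They are purely Borel statements.

\begin{lemma}\label{lem:markers}
Let $E$ be an aperiodic countable Borel equivalence relation on a standard Borel space $D$.
\begin{enumerate}
\item[(i)] There are Borel sets $M_0\supseteq M_1\supseteq\cdots$ with empty intersection, each of which meets every $E$-class in an infinite set.
\item[(ii)] For each $L\ge1$ there are a Borel set $W\subseteq D$ meeting every $E$-class and a Borel equivalence relation $F\subseteq E$ on $W$ all of whose classes have exactly $L$ elements.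
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Regard $D$ as a Borel subset of $2^{\mathbb{N}}$. For $x\in D$ let $s_j(x)$ be the lexicographically least binary word of length $j$ that is an initial segment of infinitely many points of the class of $x$; it exists because the class is infinite. The function $s_j$ is Borel and $E$-invariant. A word of length $j$ is an initial segment of infinitely many points of the class if and only if one of its two one-letter extensions is, so $s_{j+1}(x)$ extends $s_j(x)$. The sets $M_j'=\{x: x\text{ begins with }s_j(x)\}$ therefore decrease, and each meets every class in an infinite set. A point $x\in P=\bigcap_jM_j'$ equals the limit of the words $s_j(x)$, which depends only on the class, so $P$ has at most one point in each class. Put $M_j=M_j'\setminus P$.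

(ii) We choose disjoint $L$-element subsets of classes greedily. To do this in countably many Borel steps, we first cover the collection of all such subsets by countably many families, each consisting of pairwise disjoint sets. Let $\Gamma$ be a countable group with orbit relation $E$ and $\mathcal{U}$ a countable algebra of Borel sets separating points. Let $d$ range over the countably many data $(\gamma_1,\dots,\gamma_L,U_1,\dots,U_L)$ with $\gamma_l\in\Gamma$, $\gamma_1=\mathrm{id}$, and $U_l\in\mathcal{U}$ pairwise disjoint. Put $P_d=\{x:\gamma_lx\in U_l\text{ for all }l\}$ and $B_d(x)=\{\gamma_1x,\dots,\gamma_Lx\}$ for $x\in P_d$. Then $|B_d(x)|=L$. If $\gamma_lx=\gamma_{l'}x'$ with $x,x'\in P_d$, this point lies in $U_l\cap U_{l'}$, so $l=l'$ and $x=x'$; thus for fixed $d$ the sets $B_d(x)$ are pairwise disjoint. Every subset $\{y_1,\dots,y_L\}$ of a class with $L$ elements is of the form $B_d(y_1)$: take $\gamma_l$ with $\gamma_ly_1=y_l$ and disjoint $U_l\ni y_l$.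

Enumerate the data as $d_0,d_1,\dots$ and define $W_0=\emptyset$,
\[
Q_s=\{x\in P_{d_s}:B_{d_s}(x)\cap W_s=\emptyset\},\qquad W_{s+1}=W_s\cup\bigcup_{x\in Q_s}B_{d_s}(x),\qquad W=\bigcup_sW_s .
\]
The new part of $W_{s+1}$ is $\bigcup_l\gamma_lQ_s$, with the $\gamma_l$ of $d_s$, so all these sets are Borel. The sets $B_{d_s}(x)$ with $s\ge0$, $x\in Q_s$ partition $W$; let them be the $F$-classes. If an $L$-element set $B_{d_s}(x)$ were disjoint from $W$, then $x\in Q_s$ and the set would be contained in $W$, which is absurd. Every class is infinite, so it has an $L$-element subset and meets $W$.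
\end{proof}

\begin{proposition}\label{prop:perturb}
Let $\tau=(T_1,\dots,T_n)\in[\mathcal{R}]^n$, $\delta>0$ and $L\ge1$. There is $\hat\tau=(\hat T,T_2,\dots,T_n)\in[\mathcal{R}]^n$ within $\delta$ of $\tau$ such that $\mathrm{Stab}_{\hat\tau}(x)\in A_L$ for all $x\in X_\infty(\hat\tau)$. In particular $\nu_{\hat\tau}(A_L)\ge f(\hat\tau)$.
\end{proposition}

\begin{proof}
By \eqref{eq:kappa} we must arrange that the cycles of $\hat T$ have bounded length and that every infinite $\hat\tau$-orbit contains a cycle of length at least $L$.

\emph{Step 1: bounded cycles.} By Lemma~\ref{lem:bounded} take $T$ with $d_u(T_1,T)<\delta/2$ and all cycles of length at most $N$. Let $\tau'=(T,T_2,\dots,T_n)$, $Y=X_\infty(\tau')$ and $\mathcal{S}=\mathcal{R}_{\tau'}|_Y$, an aperiodic relation.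

\emph{Step 2: choosing the cycles to merge.} We shall redefine $T$ on a set $Z$, and the result is a bijection only if $Z$ is a union of $T$-cycles. So we apply Lemma~\ref{lem:markers} to cycles rather than points. Let $D\subseteq Y$ be the Borel set of least elements of the $T$-cycles contained in $Y$. Each $\mathcal{S}$-class is an infinite union of finite $T$-cycles, so it meets $D$ in an infinite set and $\mathcal{S}|_D$ is aperiodic. As $\mu$ is not invariant, the measure of a subset of $D$ does not bound the measure of the cycles through it, so we measure the latter directly: for Borel $A\subseteq D$ let $\lambda(A)$ be the $\mu$-measure of the $T$-saturation of $A$. Distinct points of $D$ have disjoint cycles, so $\lambda$ is a finite measure on $D$. The sets $M_j$ given by Lemma~\ref{lem:markers}(i) for $\mathcal{S}|_D$ satisfy $\lambda(M_j)\to0$; let $M$ be one of them with $\lambda(M)<\delta/2$. The relation $\mathcal{S}|_M$ is aperiodic, and Lemma~\ref{lem:markers}(ii) gives $W\subseteq M$ and $F\subseteq\mathcal{S}$ on $W$ with classes of size $L$. Since $M$ meets every $\mathcal{S}$-class and $W$ meets every $\mathcal{S}|_M$-class, $W$ meets every $\mathcal{S}$-class.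

\emph{Step 3: merging.} Let $Z$ be the $T$-saturation of $W$, so $\mu(Z)\le\lambda(M)<\delta/2$. Call a \emph{block} the $T$-saturation of an $F$-class. The blocks partition $Z$. Each block is a union of $L$ distinct $T$-cycles inside one $\mathcal{S}$-class, so it has between $L$ and $LN$ points. Let $\hat T=T$ on $X\setminus Z$, and on each block let $\hat T$ send every point to the next one in the fixed order and the last point to the first. Then $\hat T\in[\mathcal{R}]$ and $d_u(\hat T,T)\le\mu(Z)<\delta/2$, so $\hat\tau=(\hat T,T_2,\dots,T_n)$ is within $\delta$ of $\tau$.

\emph{Step 4: verification.} The tuples $\hat\tau$ and $\tau'$ have the same orbits: every $T$-cycle is contained in a $\hat T$-cycle, and every $\hat T$-cycle is contained in a $\tau'$-orbit. Hence $X_\infty(\hat\tau)=Y$, and the $\hat\tau$-orbit of a point $x\in Y$ is an $\mathcal{S}$-class. It meets $W$, so it contains a block, which is a $\hat T$-cycle of length at least $L$. All $\hat T$-cycles have length at most $LN$. By \eqref{eq:kappa}, $L\le\kappa(\mathrm{Stab}_{\hat\tau}(x))\le LN$.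
\end{proof}

The proposition holds for every tuple, but it says nothing when $f(\hat\tau)$ is small, and Step~1 may well destroy all infinite orbits: for $n=1$ it always does. Lemma~\ref{lem:persist} is what prevents this outside $H_n$.

\section{The category argument}\label{sec:baire}

\begin{proposition}\label{prop:meager}
For every finite Borel measure $\nu_0$ on $\mathrm{Sub}(\mathbb{F}_n)$, the set $\{\tau\in[\mathcal{R}]^n\setminus H_n:\nu_\tau\ll\nu_0\}$ is meager in $[\mathcal{R}]^n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:persist} and second countability, $[\mathcal{R}]^n\setminus H_n$ is covered by countably many open sets $V$ on each of which $f\ge c$ for some $c=c_V>0$. It suffices to show that $\{\tau\in V:\nu_\tau\ll\nu_0\}$ is meager for each of them. Fix $V$ and $c$, and for $m\ge1$ let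
\[
V_m=\{\tau\in V:\ \text{there is a clopen }O\subseteq\mathrm{Sub}(\mathbb{F}_n)\text{ with }\nu_0(O)<2^{-m}\text{ and }\nu_\tau(O)>c/2\}.
\]
This set is open by Lemma~\ref{lem:nu}(b), being a union over $O$ of open sets.

We show that $V_m$ is dense in $V$. Let $\tau\in V$ and let $\delta>0$ be so small that all tuples within $\delta$ of $\tau$ lie in $V$. By \eqref{eq:AL} choose $L$ with $\nu_0(A_L)<2^{-m}$, and let $\hat\tau$ be given by Proposition~\ref{prop:perturb}. Then $\hat\tau\in V$, so $\nu_{\hat\tau}(A_L)\ge f(\hat\tau)\ge c$. Now we replace $A_L$ by a clopen set. For a finite Borel measure $\nu$ on $\mathrm{Sub}(\mathbb{F}_n)$, the Borel sets $A$ with $\inf_O\nu(A\mathbin{\triangle}O)=0$, the infimum being over clopen $O$, form a $\sigma$-algebra containing the cylinders, so all Borel sets have this property. Apply this to $\nu=\nu_0+\nu_{\hat\tau}$ and choose $O$ with $\nu(A_L\mathbin{\triangle}O)<\min\{2^{-m}-\nu_0(A_L),\,c/2\}$. Then $\nu_0(O)<2^{-m}$ and $\nu_{\hat\tau}(O)>c-c/2$, so $\hat\tau\in V_m$.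

Let $\tau\in\bigcap_mV_m$, with witnesses $O_m$, and let $O_\infty=\bigcap_k\bigcup_{m\ge k}O_m$. Then $\nu_0(O_\infty)\le\sum_{m\ge k}2^{-m}$ for all $k$, so $\nu_0(O_\infty)=0$, while $\nu_\tau(O_\infty)=\lim_k\nu_\tau(\bigcup_{m\ge k}O_m)\ge c/2$. Thus $\nu_\tau\not\ll\nu_0$. We conclude that $\{\tau\in V:\nu_\tau\ll\nu_0\}\subseteq\bigcup_m(V\setminus V_m)$, and each $V\setminus V_m$ is nowhere dense because $V_m$ is open and dense in the open set $V$.
\end{proof}

The constant $c$ must not depend on $m$, or the last step would give nothing; this is the one place where $\tau\notin H_n$ is used.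

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(1) The set $H_n$ is closed by Proposition~\ref{prop:closure}. If $\mathcal{O}$ is the conjugacy class of $\tau_0$, then $\mathcal{O}\setminus H_n\subseteq\{\tau\notin H_n:\nu_\tau\ll\nu_{\tau_0}\}$ by Lemma~\ref{lem:nu}(a), and this set is meager by Proposition~\ref{prop:meager}.

(2) Lemma~\ref{lem:witness} gives $n$ with $H_n\neq[\mathcal{R}]^n$. For such $n$ the set $\Omega=[\mathcal{R}]^n\setminus H_n$ is open and non-empty. If a conjugacy class $\mathcal{O}$ were comeager, then $\Omega\setminus\mathcal{O}$ would be meager, and $\Omega\cap\mathcal{O}$ is meager by (1). So $\Omega$ would be meager, against the Baire category theorem.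
\end{proof}

\begin{remark}\label{rem:normalizer}
The only property of conjugation used is that it preserves the measure class of $\nu_\tau$. Let a non-singular action of $\mathbb{F}_n$ on a standard probability space $(X',\mu')$ be given, with distribution of stabilizers $\nu'$. If $\varphi\colon X\to X'$ is a measure-class-preserving isomorphism from the action of $\tau$ to the given one, then $x$ and $\varphi(x)$ have the same stabilizer for almost every $x$, so $\nu_\tau$ is equivalent to $\nu'$. Hence the set of $\tau\notin H_n$ whose action is isomorphic in this sense to the given one is meager. In particular Theorem~\ref{thm:A}(1) also holds for conjugation by the normalizer of $[\mathcal{R}]$ in the group of non-singular bijections of $X$.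
\end{remark}

\section{Type III ergodic relations}\label{sec:typeIII}

In this section $\mathcal{R}$ is ergodic of type III, and $\{\gamma_i:i\ge0\}$ lists a countable group with orbit relation $\mathcal{R}$. The measure $\mu$ has no atoms. Indeed, if $\mu(\{x\})>0$, then the class of $x$ is conull by ergodicity and all its points are atoms by non-singularity, so counting measure on this class is a $\sigma$-finite invariant measure equivalent to $\mu$. Consequently a set of positive measure has subsets of arbitrarily small positive measure and can be partitioned into any finite or countable number of sets of positive measure.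

\subsection{All sets of positive measure are comparable}

The following classical fact is the only way in which type III is used, apart from the absence of atoms. We derive it from two theorems about a countable Borel equivalence relation $E$ on a standard Borel space $A$.

\emph{Ergodic decomposition} (Farrell, Varadarajan; see \cite[Theorem 3.3]{KM}). If $E$ has an invariant probability measure, there is an $E$-invariant Borel map $\pi$ from $A$ to the standard Borel space of ergodic $E$-invariant probability measures such that each $e$ in its range is the unique $E$-invariant probability measure concentrated on $\pi^{-1}(e)$.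

\emph{Nadkarni's theorem} (see \cite[Theorem 4.3.1]{BK}). If $E$ has no invariant probability measure, there is a Borel injection $\varphi\colon A\to A$ with graph in $E$ such that $A\setminus\varphi(A)$ meets every class.

\begin{lemma}\label{lem:comparison}
If $A,B\subseteq X$ are Borel sets of positive measure, then after discarding a null set there is a Borel bijection $A\to B$ with graph in $\mathcal{R}$.
\end{lemma}

\begin{proof}
The plan is to find infinitely many disjoint copies of one set of positive measure inside $A$, which leaves room to inject all of $X$ into $A$. Nadkarni's theorem provides the copies, but it requires the absence of \emph{all} invariant probability measures, whereas type III speaks only of measures equivalent to $\mu$. Steps 1 and 2 bridge this gap. Let $E=\mathcal{R}|_A$. It is non-singular for $\mu|_A$, and ergodic because an $E$-invariant subset of $A$ is the trace on $A$ of its $\mathcal{R}$-saturation.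

\emph{Step 1: no finite $E$-invariant measure $\theta$ is equivalent to $\mu|_A$.} Suppose $\theta$ is one. The sets $A_i=\gamma_iA\setminus\bigcup_{j<i}\gamma_jA$ partition the saturation of $A$, which is conull. Define $\tilde\theta(P)=\sum_i\theta(\gamma_i^{-1}(P\cap A_i))$. This measure is $\sigma$-finite and equivalent to $\mu$. If $\psi\colon P\to Q$ is a Borel bijection with graph in $\mathcal{R}$ and $P\subseteq A_i$, $Q\subseteq A_j$, then $\gamma_j^{-1}\psi\gamma_i$ is a bijection $\gamma_i^{-1}P\to\gamma_j^{-1}Q$ with graph in $E$, so $\tilde\theta(P)=\tilde\theta(Q)$. Cutting an arbitrary bijection with graph in $\mathcal{R}$ into such pieces shows that $\tilde\theta$ is $\mathcal{R}$-invariant, contrary to type III.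

\emph{Step 2: there is an $E$-invariant Borel set $A'\subseteq A$, conull in $A$, such that $E|_{A'}$ has no invariant probability measure.} If $E$ has none, take $A'=A$. Otherwise let $\pi$ be as above. Preimages under $\pi$ of the members of a countable separating family of Borel sets are null or conull in $A$, so $\pi$ is $\mu|_A$-almost everywhere equal to some $e$. Let $A_e=\pi^{-1}(e)$. The Lebesgue decomposition gives a Borel set $N\subseteq A_e$ with $e(N)=0$ and $\mu|_{A_e\setminus N}\ll e$. Its $E$-saturation $N'$ is contained in $A_e$, and $e(N')=0$ because $e$ is invariant. Suppose $\mu(N')=0$. Then $\mu|_A\ll e$. The set where a Borel version of $d\mu|_A/de$ vanishes is $\mu$-null, and so is its $E$-saturation $N''$. The restriction of $e$ to the $E$-invariant set $A_e\setminus N''$ is a finite $E$-invariant measure equivalent to $\mu|_A$, contrary to Step 1. So $\mu(N')>0$, and $N'$ is conull in $A$ by ergodicity. An invariant probability measure for $E|_{N'}$ would be concentrated on $A_e$, hence equal to $e$, which is impossible as $e(N')=0$. Take $A'=N'$.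

\emph{Step 3: an injection of $X$ into $A$.} Let $\varphi\colon A'\to A'$ be given by Nadkarni's theorem and $A_*=A'\setminus\varphi(A')$. The $E$-saturation of $A_*$ is $A'$, so $\mu(A_*)>0$, and the $\mathcal{R}$-saturation of $A_*$ is conull; discard its complement. The sets $\varphi^i(A_*)$, $i\ge0$, are pairwise disjoint: if $\varphi^ix=\varphi^jy$ with $i<j$, then $x=\varphi^{j-i}y\in\varphi(A')$, so $x\notin A_*$. Let $i(x)$ be the least $i$ with $\gamma_ix\in A_*$. The map $x\mapsto\varphi^{i(x)}\gamma_{i(x)}x$ has graph in $\mathcal{R}$ and values in $A$. It is injective, because its value lies in $\varphi^{i(x)}(A_*)$ and so determines $i(x)$, and $\varphi^i\gamma_i$ is injective where defined.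

\emph{Step 4: Schr\"oder--Bernstein.} Step 3, applied to $A$ and to $B$, gives Borel injections $\alpha\colon A\to B$ and $\beta\colon B\to A$ with graphs in $\mathcal{R}$. Let $P=\bigcup_{k\ge0}(\beta\alpha)^k(A\setminus\beta B)$. Then $P=(A\setminus\beta B)\cup\beta\alpha P$, so $A\setminus P\subseteq\beta B$ and $\beta^{-1}P=\alpha P$. The map equal to $\alpha$ on $P$ and to $\beta^{-1}$ on $A\setminus P$ is therefore a Borel bijection $A\to B$ with graph in $\mathcal{R}$.
\end{proof}

\subsection{Two generators, and cutting}

Theorem~\ref{thm:B} rests on two constructions: every set of positive measure, however small, carries a copy of $\mathcal{R}$ generated by two maps, and every tuple can be approximated by tuples that are completely unconstrained on some small set.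

\begin{lemma}\label{lem:twogen}
Let $\mu(B)>0$. After discarding a null set, $\mathcal{R}|_B$ is the orbit relation of two Borel bijections of $B$. If $\mathcal{R}$ is not hyperfinite, then $\mathcal{R}|_B$ is not hyperfinite.
\end{lemma}

\begin{proof}
First let $B=X$. We store countably many generators in one map $S$ by letting them act on disjoint sets, and use a second map $T$ to move between these sets. Partition $X=\bigsqcup_{i\in\mathbb{Z}}X_i$ into sets of positive measure and, by Lemma~\ref{lem:comparison}, choose bijections $\psi_i\colon X_0\to X_i$ with graph in $\mathcal{R}$, with $\psi_0=\mathrm{id}$. Let $(\varphi_i)_{i\in\mathbb{Z}}$ list a countable group of Borel bijections of $X_0$ with orbit relation $\mathcal{R}|_{X_0}$. Define $T=\psi_{i+1}\psi_i^{-1}$ and $S=\psi_i\varphi_i\psi_i^{-1}$ on $X_i$. These are bijections of $X$ with graph in $\mathcal{R}$, and $T^i=\psi_i$ on $X_0$ for all $i\in\mathbb{Z}$, so $T^{-i}ST^i=\varphi_i$ on $X_0$. If $x\in X_i$ and $y\in X_j$ are $\mathcal{R}$-related, then $T^{-i}x$ and $T^{-j}y$ are $\mathcal{R}$-related points of $X_0$, so $T^{-j}y=\varphi_lT^{-i}x=T^{-l}ST^{l-i}x$ for some $l$. Thus $S$ and $T$ generate $\mathcal{R}$.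

For general $B$ let $\psi\colon X\to B$ be a bijection with graph in $\mathcal{R}$. Then $x\mathrel{\mathcal{R}}y$ if and only if $\psi x\mathrel{\mathcal{R}}\psi y$, and $\psi$ and $\psi^{-1}$ preserve null sets. So $\psi S\psi^{-1}$ and $\psi T\psi^{-1}$ generate $\mathcal{R}|_B$, and $\mathcal{R}|_B$ is hyperfinite only if $\mathcal{R}$ is.
\end{proof}

\begin{lemma}\label{lem:cut}
Let $U\subseteq[\mathcal{R}]^n$ be open and non-empty. There are a Borel set $B$ with $0<\mu(B)<1$ and a tuple $\sigma$ of $n$ Borel bijections of $X\setminus B$ with graphs in $\mathcal{R}$ such that every tuple in $[\mathcal{R}]^n$ that equals $\sigma$ on $X\setminus B$ lies in $U$.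
\end{lemma}

\begin{proof}
Take $\tau=(T_1,\dots,T_n)\in U$ and $0<\delta\le1$ such that all tuples within $\delta$ of $\tau$ lie in $U$. By Lemma~\ref{lem:bounded} there are $T_i'$ with finite cycles and $d_u(T_i,T_i')<\delta/2$. By absence of atoms and absolute continuity there is $B$ with $\mu(B)>0$ and $\mu(B\cup T_i'^{-1}B)<\delta/2$ for all $i$. For $x\in X\setminus B$ let $\sigma_ix$ be the first of the points $T_i'x,T_i'^2x,\dots$ that lies outside $B$. It exists because the cycle of $x$ is finite and returns to $x$, and $\sigma_i$ permutes cyclically the points of each $T_i'$-cycle that lie outside $B$, so it is a bijection of $X\setminus B$. It agrees with $T_i'$ off $T_i'^{-1}B$. An element of $[\mathcal{R}]$ that equals $\sigma_i$ on $X\setminus B$ differs from $T_i'$ only on $B\cup T_i'^{-1}B$, so it is at distance less than $\delta$ from $T_i$.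
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

\begin{proof}
\emph{$H_n$ is nowhere dense.} It is closed by Proposition~\ref{prop:closure}, so we must show that every non-empty open $U$ contains a tuple outside $H_n$. Take $B$ and $\sigma$ from Lemma~\ref{lem:cut}. Extend $\sigma$ to $\tau'\in U$ by letting the first two coordinates act on $B$ as the two maps of Lemma~\ref{lem:twogen} and the others as the identity. Since $B$ is $\tau'$-invariant, $\mathcal{R}_{\tau'}|_B=\mathcal{R}|_B$, which is not hyperfinite. A restriction of a hyperfinite relation is hyperfinite, so $\tau'\notin H_n$.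

\emph{Every conjugacy class $\mathcal{O}$ is meager.} The set $\mathcal{O}\setminus H_n$ is meager by Theorem~\ref{thm:A}(1), and $\mathcal{O}\cap H_n$ is nowhere dense.

\emph{The generic conjugacy class is dense.} For a non-empty open set $V$, the set $\bigcup_ggVg^{-1}$ of tuples whose class meets $V$ is open, and the tuples with dense class form the intersection of these sets as $V$ ranges over a countable basis. So it suffices to show that $\bigcup_ggVg^{-1}$ meets every non-empty open $U$. Take $B,\sigma$ for $U$ and $C,\sigma'$ for $V$ as in Lemma~\ref{lem:cut}. The idea is to place a copy of $\sigma'$ in the free region $B$ of $\sigma$. By Lemma~\ref{lem:comparison} there are bijections $\psi\colon X\setminus C\to B$ and $\chi\colon C\to X\setminus B$ with graphs in $\mathcal{R}$; together they form an element $g\in[\mathcal{R}]$. Let $\rho\in[\mathcal{R}]^n$ be $\sigma$ on $X\setminus B$ and $\psi\sigma'\psi^{-1}$ on $B$. Then $\rho\in U$. On $X\setminus C$ we have $g^{-1}\rho g=\psi^{-1}(\psi\sigma'\psi^{-1})\psi=\sigma'$, so $g^{-1}\rho g\in V$ and $\rho\in U\cap gVg^{-1}$.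
\end{proof}

The hypotheses $n\ge2$ and non-hyperfiniteness are used only to show that $H_n$ is nowhere dense; if either fails, then $H_n=[\mathcal{R}]^n$. The density of the generic class uses neither, but it does use type III, as the invariant $\mu(\{x:Tx=x\})$ of the introduction shows.

\subsection{The contrasting case: a comeager class of finite tuples}

The tools at hand also give a short proof of (K1) and (K2). It shows that the set $H_n$ cannot be dropped from Theorem~\ref{thm:A}(1), and that the bound $n\ge2$ in Theorem~\ref{thm:B} is optimal.

\begin{proposition}\label{prop:known}
Let $\mathcal{R}$ be type III ergodic, and suppose that $n=1$ or that $\mathcal{R}$ is hyperfinite. Let $G_n$ be the set of $\tau\in\mathrm{Fin}_n$ such that $\nu_\tau(\{\Lambda\})>0$ for every subgroup $\Lambda\le\mathbb{F}_n$ of finite index. Then $G_n$ is comeager in $[\mathcal{R}]^n$ and any two elements of $G_n$ are conjugate.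
\end{proposition}

\begin{proof}
A subgroup $\Lambda$ of finite index is finitely generated, so there are countably many of them, and only finitely many subgroups $\Lambda'$ properly contain $\Lambda$, each being a union of cosets. Pick $w_{\Lambda'}\in\Lambda'\setminus\Lambda$ for each. Then $\Lambda$ is the only subgroup containing its generators and no $w_{\Lambda'}$, so $\{\Lambda\}$ is clopen and $\tau\mapsto\nu_\tau(\{\Lambda\})$ is continuous by Lemma~\ref{lem:nu}(b).

An orbit is finite exactly when its stabilizers have finite index. So $\tau\in\mathrm{Fin}_n$ if and only if for every $m$ some finite sum of the numbers $\nu_\tau(\{\Lambda\})$ exceeds $1-1/m$, and $\mathrm{Fin}_n$ is a countable intersection of open sets. It is dense by Proposition~\ref{prop:closure}, because $H_n=[\mathcal{R}]^n$ under either hypothesis. For fixed $\Lambda$ the open set $\{\tau:\nu_\tau(\{\Lambda\})>0\}$ is dense: given $U$, take $B,\sigma$ from Lemma~\ref{lem:cut}, partition $B$ into sets $B_c$ of positive measure indexed by the cosets $c\in\mathbb{F}_n/\Lambda$, choose bijections $\psi_c\colon B_\Lambda\to B_c$ with graph in $\mathcal{R}$ and $\psi_\Lambda=\mathrm{id}$, and let $a_i$ act on $B$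 by $\psi_c(y)\mapsto\psi_{a_ic}(y)$. Every $y\in B_\Lambda$ then has stabilizer $\Lambda$. Hence $G_n$ is comeager.

Let $\tau,\tau'\in G_n$ and discard a null set so that all orbits are finite. Let $\Lambda$ run through a set of representatives of the conjugacy classes of finite-index subgroups. Let $D_\Lambda$ be the set of $x$ that are least, in their $\tau$-orbit, among the points with stabilizer $\Lambda$. The stabilizers along an orbit form one conjugacy class of subgroups, so every $\tau$-orbit meets $\bigsqcup_\Lambda D_\Lambda$ in exactly one point. The saturation of $D_\Lambda$ contains $\mathrm{Stab}_\tau^{-1}(\Lambda)$, so $\mu(D_\Lambda)>0$. Define $D'_\Lambda$ from $\tau'$ in the same way, and take bijections $\psi_\Lambda\colon D_\Lambda\to D'_\Lambda$ with graph in $\mathcal{R}$. Put $g(w^\tau x)=w^{\tau'}\psi_\Lambda(x)$ for $x\in D_\Lambda$ and $w\in\mathbb{F}_n$. Since $x$ and $\psi_\Lambda(x)$ both have stabilizer $\Lambda$, this is a well-defined bijection from the $\tau$-orbit of $x$ to the $\tau'$-orbit of $\psi_\Lambda(x)$. These orbits partition $X$ on both sides, so $g\in[\mathcal{R}]$, and $g\tau g^{-1}=\tau'$.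
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{DJK} Dougherty, Jackson and Kechris, Trans. AMS 341 (1994).

\bibitem{KLM} Adriane Ka\"ichouh and Fran\c{c}ois Le Ma\^itre, \emph{Connected Polish groups with ample generics}, arXiv:1503.04298 (2015).

\bibitem{KM} Kechris and Miller, \emph{Topics in Orbit Equivalence}.

\end{thebibliography}
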